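# Asymptotic complex geodesics that do not approach each other in a Gromov hyperbolic convex domain

## 1. Pairs of rays in a half-plane and in a bidisc

Take the upper half-plane $\mathbb H$ with the metric $|d\zeta|/\operatorname{Im}\zeta$, and in it the vertical rays
$$\sigma_1(t)=ie^{t},\qquad \sigma_2(t)=1+ie^{t},\qquad \sigma_3(t)=2ie^{t}\qquad(t\ge 0).$$
All three run to the boundary point $\infty$ at unit speed. The horizontal segment from $\sigma_1(t)$ to $\sigma_2(t)$ has length $e^{-t}$, so these two rays come together. The points $\sigma_1(t)$ and $\sigma_3(t)$ stay at distance $\log 2$ forever, but only because $\sigma_3$ has a head start: $\sigma_3(t-\log 2)=\sigma_1(t)$. After a shift of the parameter, any two of these rays come together.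

Now take the bidisc $\mathbb D^2$, normalized so that in $\mathbb D$ the distance from $0$ to $\zeta$ is $2\,\mathrm{artanh}|\zeta|$. The Kobayashi distance of a product is the maximum of the distances of the factors. Consider
$$\sigma(t)=(\tanh\tfrac t2,\,0),\qquad \sigma'(t)=(\tanh\tfrac t2,\,\tfrac12).$$
For every shift $T$ and all $t$ with $t,\,t+T\ge 0$, the distance from $\sigma(t)$ to $\sigma'(t+T)$ is
$$\max\{|T|,\,2\,\mathrm{artanh}\tfrac12\}=\max\{|T|,\log 3\}\ge\log 3 .$$
These rays stay at bounded distance and no shift brings them together.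

The bidisc is far from negatively curved: $(a,b)\mapsto(\tanh\frac a2,\tanh\frac b2)$ embeds the plane $\mathbb R^2$ with the sup norm isometrically. It is therefore natural to ask whether negative curvature in the coarse sense of Gromov, which the bidisc lacks, forces bounded distance to improve to distance tending to zero. In a general Gromov hyperbolic space one cannot expect this, since hyperbolicity does not see bounded errors. But complex geodesics in a convex domain are rigid objects, and one may hope that they do better.

## 2. Rays, complex geodesics, and the theorem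

For a domain $D\subset\mathbb C^d$, $k_D$ denotes the Kobayashi distance, normalized so that $k_{\mathbb D}(0,\zeta)=2\,\mathrm{artanh}|\zeta|$. We use two textbook facts about it: holomorphic maps do not increase Kobayashi distances, and for a bounded convex domain $(D,k_D)$ is a proper geodesic metric space. With our normalization, $\tanh\frac t2$ is at distance $t$ from $0$ in $\mathbb D$, and $k_{\mathbb D}(\tanh\frac s2,\tanh\frac t2)=|s-t|$.

**Definition (rays).** A geodesic ray is a map $\gamma:[0,+\infty)\to D$ with $k_D(\gamma(s),\gamma(t))=|t-s|$ for all $s,t\ge0$. Two geodesic rays $\gamma,\sigma$ are asymptotic if $\sup_{t\ge0}k_D(\gamma(t),\sigma(t))<+\infty$. They are strongly asymptotic if there is $T\in\mathbb R$ with $\lim_{t\to+\infty}k_D(\gamma(t),\sigma(t+T))=0$.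

**Definition (complex geodesics).** A complex geodesic is a holomorphic map $\varphi:\mathbb D\to D$ that is an isometry for $k_{\mathbb D}$ and $k_D$. For a bounded convex domain, a complex geodesic ray is a geodesic ray contained in a complex geodesic; equivalently, a curve $\gamma(t)=\varphi(\tanh\frac t2)$, $t\ge0$, with $\varphi$ a complex geodesic. We say that $D$ has approaching complex geodesics if any two asymptotic complex geodesic rays are strongly asymptotic.

A convenient way to recognize a complex geodesic is a left inverse: if $\varphi:\mathbb D\to D$ and $\psi:D\to\mathbb D$ are holomorphic and $\psi\circ\varphi=\mathrm{id}$, then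
$$k_{\mathbb D}(\zeta,\zeta')=k_{\mathbb D}(\psi\varphi(\zeta),\psi\varphi(\zeta'))\le k_D(\varphi(\zeta),\varphi(\zeta'))\le k_{\mathbb D}(\zeta,\zeta'),$$
so $\varphi$ is a complex geodesic. For instance $\zeta\mapsto(\zeta,a)$ is a complex geodesic of $\mathbb D^2$ with left inverse the first projection. So the two rays of Section 1 are complex geodesic rays, and the bidisc does not have approaching complex geodesics.

**Definition (Gromov hyperbolicity).** A metric space is $\delta$-hyperbolic if all points $x,y,z,o$ satisfy
$$d(x,z)+d(y,o)\le\max\{d(x,y)+d(z,o),\;d(y,z)+d(x,o)\}+2\delta .$$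
(This is the inequality $(x|z)_o\ge\min\{(x|y)_o,(y|z)_o\}-\delta$ for Gromov products, written out.) It is Gromov hyperbolic if this holds for some $\delta\ge0$.

In $\mathbb R^2$ with the sup norm, take $x=(n,0)$, $z=(-n,0)$, $y=(0,n)$, $o=(0,-n)$. The left side is $4n$ and the maximum on the right is $2n$. So this plane is not Gromov hyperbolic, and neither is the bidisc.

The question, from Leandro Arosio and Matteo Fiacchi, *On the approaching geodesics property*, arXiv:2501.05876 (2025), is this. Let $D\subset\mathbb C^d$ be a bounded convex domain with $(D,k_D)$ Gromov hyperbolic. Does $D$ have approaching complex geodesics? It is known that every bounded convex domain of finite type has them.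

For $d=1$ the answer is yes, by the computation of Section 1. A Riemann map makes $D$ isometric to $\mathbb H$, and we may put the endpoint of the first ray at $\infty$, so that it is $x_1+iy_1e^t$. A ray with a finite endpoint has bounded imaginary part, and $k_{\mathbb H}(\zeta,\zeta')\ge|\log(\operatorname{Im}\zeta/\operatorname{Im}\zeta')|$, so it is not asymptotic to the first one. Hence an asymptotic ray has the form $x_2+iy_2e^t$. With $T=\log(y_1/y_2)$ the points $x_1+iy_1e^t$ and $x_2+iy_2e^{t+T}$ have the same height, and their distance is at most $|x_1-x_2|/(y_1e^t)\to0$.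

In higher dimension the answer is no.

**Theorem 1.** For every $d\ge 2$ there are a bounded convex domain $D\subset\mathbb C^d$ with $(D,k_D)$ Gromov hyperbolic, and complex geodesics $\Phi_s:\mathbb D\to D$ ($s\in[-\frac14,\frac14]$), such that the complex geodesic rays $\gamma_s(t)=\Phi_s(\tanh(t/2))$ are pairwise asymptotic, but for $s\ne s'$ the rays $\gamma_s,\gamma_{s'}$ are not strongly asymptotic. In particular $D$ does not have approaching complex geodesics.

In the example, $\partial D$ is $C^3$ and strongly pseudoconvex except at two corner points, and the rays land at one of them.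

## 3. Affine limits of convex domains and boundaries without discs

To prove hyperbolicity we shall not estimate $k_D$ at all. We use a criterion in terms of limits of affine images of $D$, and this section sets up its language.

Let $\mathrm{Aff}(\mathbb C^d)$ be the group of complex affine automorphisms of $\mathbb C^d$, and let $\mathbb X_d$ be the set of convex domains in $\mathbb C^d$ containing no complex affine line. We give $\mathbb X_d$ the local Hausdorff topology: $E_n\to E$ iff $\overline{E_n}\cap\overline{B(0,\rho)}\to\overline E\cap\overline{B(0,\rho)}$ in the Hausdorff metric for all large $\rho$. In practice we work with a weaker notion that is easier to check.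

**Definition (the convergence $\rightharpoonup$).** For convex domains write $E_n\rightharpoonup E$ if

* (i) every compact $K\subset E$ lies in $E_n$ for all large $n$;
* (ii) if $x_{n_k}\in E_{n_k}$, $n_k\to\infty$ and $x_{n_k}\to x$, then $x\in\overline E$.

Example: the discs $E_n=\{w\in\mathbb C:|w-n|<n\}=\{|w|^2<2n\operatorname{Re}w\}$ satisfy $E_n\rightharpoonup\{\operatorname{Re}w>0\}$. A compact subset of the half-plane satisfies $|w|^2<2n\operatorname{Re}w$ for large $n$, and limits of points of $E_n$ have $\operatorname{Re}w\ge0$.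

Two elementary facts about an open convex set $E$ are used throughout: $\mathrm{int}\,\overline E=E$; and if $x\in E$, $q\in\overline E$, $0\le\tau<1$, then $(1-\tau)x+\tau q\in E$.

**Lemma 2.** If $E_n\to E$ in $\mathbb X_d$, then $E_n\rightharpoonup E$.

*Proof.* (ii) is immediate from Hausdorff convergence in a ball containing the points. For (i), let $x\in E$, and choose a simplex of real dimension $2d$ with vertices in $E$ and $x$ in its interior. Each vertex is a limit of points of $\overline{E_n}$. The simplices spanned by these nearby points lie in $\overline{E_n}$ and, for large $n$, contain a fixed ball about $x$. That ball lies in $\mathrm{int}\,\overline{E_n}=E_n$. Finitely many such balls cover a compact $K\subset E$. $\square$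

**Definition (simple boundary).** A convex domain $\Omega$ has simple boundary if every holomorphic map $\mathbb D\to\partial\Omega$ is constant.

The ball has simple boundary. The bidisc does not: $\zeta\mapsto(1,\zeta)$ is a disc in its boundary. The next lemma says that only affine discs need to be excluded.

**Lemma 3.** A convex domain $\Omega$ has simple boundary iff $\partial\Omega$ contains no nonconstant complex affine disc.

*Proof.* One direction is clear. Let $f:\mathbb D\to\partial\Omega$ be holomorphic and nonconstant. Choose a complex affine functional $\ell$ with $\operatorname{Re}\ell>0$ on $\Omega$ and $\operatorname{Re}\ell(f(0))=0$. The harmonic function $\operatorname{Re}\ell\circ f$ is $\ge0$ and vanishes at $0$, so it vanishes identically. Hence the convex hull of $f(\mathbb D)$ lies in $\overline\Omega\cap\{\operatorname{Re}\ell=0\}\subset\partial\Omega$.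

Let $A$ be the real affine hull of $f(\mathbb D)$. It is the intersection of the real hyperplanes $\{\operatorname{Re}m=\mathrm{const}\}$ containing $f(\mathbb D)$, with $m$ complex affine. If $\operatorname{Re}m\circ f$ is constant, then so is $m\circ f$. Hence $A$ is an intersection of complex hyperplanes: it is a complex affine subspace, of positive dimension because $f$ is not constant. The convex hull of a set has nonempty interior in its affine hull, so the convex hull of $f(\mathbb D)$ contains a nonconstant complex affine disc. $\square$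

The only result we cite is the following criterion.

**Theorem 4** (A. Zimmer, *Subelliptic estimates from Gromov hyperbolicity*, Adv. Math. 402 (2022))**.** For a bounded convex domain $D\subset\mathbb C^d$, $(D,k_D)$ is Gromov hyperbolic iff every domain in $\overline{\mathrm{Aff}(\mathbb C^d)\cdot D}\cap\mathbb X_d$ has simple boundary.

Finally, for a real $C^2$ function $\rho$ near $p$ and a vector $a$, the Levi form of $\rho$ at $p$ on $a$ is
$$\mathcal L_\rho(p;a)=\frac{\partial^2}{\partial\xi\,\partial\bar\xi}\Big|_{\xi=0}\rho(p+\xi a),$$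
a quarter of the Laplacian along the complex line. It is $\ge0$ for convex $\rho$, it is $0$ for the real part of a holomorphic function, and it is $|a|^2$ for $|z|^2$. If $\rho=0$ along an affine disc through $p$ with direction $a$, then $\mathcal L_\rho(p;a)=0$, and the complex differential satisfies $\partial\rho(p)(a)=0$, that is, $a$ is a complex tangent vector. A boundary point with local description $\{\Lambda>0\}$, $d\Lambda\ne0$, is strongly pseudoconvex if $\mathcal L_{-\Lambda}$ is positive definite on $\ker\partial\Lambda$.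

## 4. Sections of one projection: half-plane against sector

Write points of $\mathbb C^d$ as $(z,w)\in\mathbb C^{d-1}\times\mathbb C$, $z=(z_1,\dots,z_{d-1})$, $w=x+iy$. In the bidisc, all the offending geodesics were graphs over the same disc. This can be imitated. Suppose that $D$ is mapped by $\pi_w(z,w)=w$ into a simply connected $P\subsetneq\mathbb C$, and let $\phi:\mathbb D\to P$ be a Riemann map. If $h:P\to\mathbb C^{d-1}$ is holomorphic and its graph lies in $D$, then $\zeta\mapsto(h(\phi(\zeta)),\phi(\zeta))$ is a complex geodesic, with left inverse $\phi^{-1}\circ\pi_w$. So many sections of one projection give many complex geodesics, all parametrized compatibly.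

We want two sections whose distance stays bounded above and below as $w\to0$. The dilations
$$\delta_\lambda(z,w)=(\lambda^{1/2}z,\lambda w),\qquad\lambda>0,$$
suggest which. If a domain is invariant under all $\delta_\lambda$, then $(s\sqrt x,0,\dots,0,x)$ is an orbit, and the distance between two such orbits at the same $x$ does not depend on $x$. So we would like the graphs of $w\mapsto(s\sqrt w,0,\dots,0)$, for real $s$ near $0$, to lie in the domain, at least near $w=0$.

The first base to try is the half-plane $\{\operatorname{Re}w>0\}$, as for the Siegel domain $\{\operatorname{Re}w>|z|^2\}$. There the graph leaves the domain for each $s\neq0$, since $s^2|w|<\operatorname{Re}w$ fails near the imaginary axis. Changing the fibers does not help, as the following computation shows. Let $E\subset\mathbb C^{d-1}\times\{\operatorname{Re}w>0\}$ be a convex domain whose closure contains all points $(s\sqrt w,0,\dots,0,w)$ with $\operatorname{Re}w>0$, $|s|\le s_0$, for some $s_0>0$. Letting $w\to\pm i$, we see that $\overline E$ contains $(se^{i\pi/4},0,\dots,0,i)$ and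 $(s'e^{-i\pi/4},0,\dots,0,-i)$, hence their midpoint
$$\big(\tfrac12(se^{i\pi/4}+s'e^{-i\pi/4}),0,\dots,0,0\big),\qquad|s|,|s'|\le s_0.$$
It has $\operatorname{Re}w=0$, so it lies in $\partial E$. The numbers $e^{\pm i\pi/4}$ are linearly independent over $\mathbb R$, so the first coordinates fill a parallelogram around $0$, and $\partial E$ contains a complex affine disc. A bounded convex domain with such an $E$ among its affine limits in $\mathbb X_d$ fails the criterion of Theorem 4.

The computation also shows what goes wrong. Over each boundary point of the base, the closure of the domain contains the real segment $\{s\sqrt w\}$. One such real segment in $\partial E$ is harmless. The trouble is that both ends of the imaginary axis lie on the same supporting hyperplane, so that two different real directions get averaged. The remedy is to let the base have a corner at $0$. Take the sector $\{|y|<x\}$. Its upper edge $w=\varrho e^{i\pi/4}$ has supporting functional $\frac{x-y}{\sqrt2}=\operatorname{Re}(e^{i\pi/4}w)$, and there $z_1^2=s^2w$ has argument $\pi/4$. So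 we bend the wall over the upper edge by a quadratic form that vanishes exactly in this real direction, and similarly below:
$$U_1=\tfrac{x-y}{\sqrt2}+\operatorname{Re}(e^{-i\pi/4}z_1^2)-|z|^2,\qquad U_2=\tfrac{x+y}{\sqrt2}+\operatorname{Re}(e^{i\pi/4}z_1^2)-|z|^2. \tag{1}$$
Both functions are concave, since $|z|^2-\operatorname{Re}(\mu z_1^2)\ge0$ for $|\mu|=1$, and $-U_j$ has Levi form $|a|^2$ on $(a,b)$. On the graph, with $w=\varrho e^{i\theta}$, $|\theta|<\frac\pi4$ and $\alpha=\frac\pi4-\theta\in(0,\frac\pi2)$,
$$U_1(s\sqrt w,0,\dots,0,w)=\varrho\big[\sin\alpha-s^2(1-\cos\alpha)\big]>0\quad\text{for }|s|<1,$$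
because $1-\cos\alpha=\tan\frac\alpha2\,\sin\alpha\le\sin\alpha$. By conjugation the same holds for $U_2$. So the graphs lie in $\{U_1>0,U_2>0\}$.

Two things remain to be done: make the picture bounded, and deal with the edge where the two walls meet.

## 5. A lens, two curved walls, and a smoothed edge

Put $R=\frac1{\sqrt2}$, $c_1=\frac{1-i}2$, $c_2=\frac{1+i}2$, $r=r(w)=x(1-x)$, and
$$F_1=|w-c_1-iz_1^2|+|z|^2-R,\qquad F_2=|w-c_2+iz_1^2|+|z|^2-R,\qquad u_j=-F_j .$$
The two circles $|w-c_j|=R$ pass through $0$ and $1$ and replace the two edges of the sector. We abbreviate $W_1=w-c_1-iz_1^2$ and $W_2=w-c_2+iz_1^2$.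

**Step 1. Convexity of the walls.** This step shows that $F_1,F_2$ are convex. Since $|W|=\sup_{|\nu|=1}\operatorname{Re}(\bar\nu W)$,
$$F_1=\sup_{|\nu|=1}\big[\operatorname{Re}(\bar\nu(w-c_1))+|z|^2-\operatorname{Re}(i\bar\nu z_1^2)\big]-R .$$
For each $\nu$ the bracket is an affine function plus a nonnegative real quadratic form, hence convex, and a supremum of convex functions is convex. (This is a family of walls like (1), one for each point $c_1+R\nu$ of the circle.) The same holds for $F_2$. So the $u_j$ are concave.

**Step 2. The base.** This step compares $u_j$ with functions of $w$ alone and identifies the base. By the triangle inequality,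
$$R-|w-c_j|-2|z|^2\le u_j\le R-|w-c_j|. \tag{2}$$
In particular, $u_j>0$ implies $|w-c_j|<R$. Expanding squares,
$$R^2-|w-c_1|^2=r-y^2-y,\qquad R^2-|w-c_2|^2=r-y^2+y .$$
So
$$P:=\{|w-c_1|<R\}\cap\{|w-c_2|<R\}=\{|y|+y^2<r\},$$
a convex lens with corners $0$ and $1$. On $\overline P$ we have $|y|+y^2\le r$, so
$$0\le x\le1,\qquad|y|\le r\le\tfrac14,\qquad r\le x,\qquad|w|\le\sqrt2\,x. \tag{3}$$
On $\overline P$ we have $R\le R+|w-c_j|\le2R$; dividing $R^2-|w-c_j|^2$ by $R+|w-c_j|$ gives
$$\frac{r-y^2\mp y}{2R}\le R-|w-c_j|\le\frac{r-y^2\mp y}{R}\le2\sqrt2\,r, \tag{4}$$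
with the upper sign for $j=1$ and the lower for $j=2$; the last inequality uses $|y|\le r$.

One might now try $D_0=\{F_1<0,F_2<0\}$. This is bounded and convex, but its edge is fatal. Take $d=2$ and $p=(a,\frac12)$ with $a>0$, $a^2=\frac{1+\sqrt2}4>\frac12$. At $p$ we have $W_1=-i\kappa$ and $W_2=i\kappa$ with $\kappa=a^2-\frac12>0$, so $F_1=F_2=\kappa+a^2-R=0$. Since $\partial|W|=\frac{\overline W}{2|W|}\,\partial W$,
$$\partial F_1(p)=\tfrac i2(-2ia,1)+(a,0)=(2a,\tfrac i2),\qquad\partial F_2(p)=-\tfrac i2(2ia,1)+(a,0)=(2a,-\tfrac i2),$$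
and these are linearly independent over $\mathbb C$. The domains $\lambda(D_0-p)$ increase with $\lambda$, by convexity. Their union is $\{dF_1(p)<0,\,dF_2(p)<0\}$: a vector $\eta$ with both derivatives negative lies in $\lambda(D_0-p)$ for large $\lambda$, and conversely $0>F_j(p+\eta/\lambda)\ge dF_j(p)(\eta)/\lambda$ by convexity. So they converge locally in the Hausdorff sense to a linear image of a product of two half-planes. That limit lies in $\mathbb X_2$ and its boundary contains affine discs. By Theorem 4, $D_0$ is not Gromov hyperbolic: the bidisc has come back at the edge.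

So the edge must be rounded, but without touching the graphs, and compatibly with $\delta_\lambda$ near the corner. The condition $u_1u_2>0$ will be replaced by $u_1u_2>v^2$, where $v$ vanishes for $|z|^2\le r/8$ (the graphs will lie there) and is positive for larger $|z|^2$ (the edge will turn out to be there). Let
$$\chi(t)=200\big((t-\tfrac18)_+\big)^4,\qquad v(z,w)=r\,\chi(|z|^2/r)\quad(0<x<1).$$
The function $\chi$ is $C^3$, convex, nondecreasing, zero exactly on $(-\infty,\frac18]$, and $\chi(\frac12)=200\cdot\frac{81}{4096}>3$. The domain is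
$$D=\{(z,w)\in\mathbb C^{d-1}\times P:\ u_1>0,\ u_2>0,\ u_1u_2>v^2\}. \tag{5}$$

**Step 3. Convexity of $v$.** This step prepares the convexity of $D$. If $\chi$ is convex, then $(t,\varrho)\mapsto\varrho\chi(t/\varrho)$ is convex on $\{\varrho>0\}$. Indeed, for weights $\theta_i\ge0$ with $\sum\theta_i=1$, and $\bar\varrho=\sum\theta_i\varrho_i$,
$$\bar\varrho\,\chi\Big(\frac{\sum\theta_it_i}{\bar\varrho}\Big)=\bar\varrho\,\chi\Big(\sum\frac{\theta_i\varrho_i}{\bar\varrho}\cdot\frac{t_i}{\varrho_i}\Big)\le\sum\theta_i\varrho_i\,\chi(t_i/\varrho_i).$$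
It is nondecreasing in $t$. It is nonincreasing in $\varrho$, since with $m=t/\varrho$ its $\varrho$-derivative is $\chi(m)-m\chi'(m)\le\chi(0)=0$ by convexity of $\chi$. A convex function of two variables, nondecreasing in the first and nonincreasing in the second, stays convex when a convex function is substituted for the first variable and a concave one for the second. As $|z|^2$ is convex and $r$ is concave, $v$ is convex. Also $v\ge0$ and $v\in C^3$.

## 6. Convexity and boundary of the domain

**Proposition 5.** $D$ is a bounded convex domain containing $\{0\}\times P$, and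
$$|z|^2<\tfrac r2\le\tfrac18\quad\text{on }D. \tag{6}$$
Off the two corners $(0,0)$ and $(0,1)$, $\partial D$ is $C^3$ and strongly pseudoconvex. More precisely, if $p\in\partial D$ is not a corner and $u_2(p)>0$, then on a small ball $\mathcal B\ni p$
$$D\cap\mathcal B=\{\Lambda>0\}\cap\mathcal B,\qquad\Lambda=u_1-\frac{v^2}{u_2},$$
with $\Lambda\in C^3$, $\Lambda=0$ on $\partial D\cap\mathcal B$, $d\Lambda(p)\ne0$ and $-\Lambda$ strictly plurisubharmonic. If $u_1(p)>0$, the same holds with indices exchanged, and one of the two cases always occurs. Moreover $D$ has simple boundary, and $(z,w)\mapsto(z,1-w)$ is an automorphism of $D$ exchanging the corners.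

*Proof.*

**Step 1. Convexity.** We write $D$ as a superlevel set of a concave function. The function $(v,u)\mapsto v^2/u$ on $\{u>0\}$ is convex (it is $\varrho\chi(t/\varrho)$ with $\chi(t)=t^2$, $t=v$, $\varrho=u$), nondecreasing in $v\ge0$ and nonincreasing in $u$. With $v\ge 0$ convex and $u_2$ concave, $v^2/u_2$ is convex, so $\Lambda=u_1-v^2/u_2$ is concave on every convex subset of $\{u_2>0,\,0<x<1\}$. The set $\{u_2>0\}\cap(\mathbb C^{d-1}\times P)$ is such a convex set, and on it $D=\{\Lambda>0\}$, because $\Lambda>0$ says $u_1>v^2/u_2\ge0$. So $D$ is convex and open. At $z=0$, $w\in P$ we have $u_j=R-|w-c_j|>0$ and $v=0$, so $\{0\}\times P\subset D$.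

**Step 2. Bounds.** We prove (6) and check that $u_1,u_2$ are smooth near $\overline D$. In $D$, by (2) and (4), $v<\sqrt{u_1u_2}\le2\sqrt2\,r<3r$. So $\chi(|z|^2/r)<3<\chi(\frac12)$, and $|z|^2<r/2\le\frac18$. As $P$ is bounded, so is $D$. On $\overline D$, $|w-c_1|\ge|c_1-c_2|-|w-c_2|\ge1-R>0.29$ while $|z_1|^2\le\frac18$, so $W_1\ne0$. Similarly $W_2\ne0$. Hence $u_1,u_2$ are smooth near $\overline D$.

**Step 3. The walls do not meet along $\partial D$ away from the corners.** We show that at every non-corner boundary point at least one $u_j$ is positive. Let $p=(z,w)\in\partial D$. If $r=0$ at $p$, then $x\in\{0,1\}$, $y=0$ by (3), and $z=0$ by (6), so $p$ is a corner. Let $r>0$. By continuity $u_1,u_2\ge0$ and $u_1u_2\ge v^2$ at $p$. Suppose $u_1=u_2=0$. Then $v=0$, that is, $|z|^2\le r/8$. Since $|y|\le\frac14$ and $|y|\le r$, $y^2\le\frac14|y|\le\frac r4$. Adding the lower bounds from (2) and (4),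
$$0=u_1+u_2\ge\frac{2(r-y^2)}{2R}-4|z|^2=\sqrt2\,(r-y^2)-4|z|^2\ge\tfrac{3\sqrt2}4r-\tfrac r2>0,$$
a contradiction.

**Step 4. Local defining functions.** We prove the statements about $\Lambda$ near a non-corner $p$ with $u_2(p)>0$. Let $\mathcal B\ni p$ be a small ball on which $u_2>0$, $0<x<1$ and $W_1,W_2\ne0$. There $\Lambda$ is $C^3$ and concave. On $\mathcal B$, $\Lambda>0$ and $u_2>0$ imply $u_1>0$, hence $w\in P$ by (2). So $D\cap\mathcal B=\{\Lambda>0\}\cap\mathcal B$. At a point of $\partial D\cap\mathcal B$, $\Lambda\ge0$ as a limit of positive values, and $\Lambda\le0$ since the point is not in $D$; so $\Lambda=0$. If $d\Lambda(p)=0$, the concave function $\Lambda$ would have its maximum $0$ at $p$, but it takes positive values on $\mathcal B$. So $d\Lambda(p)\ne0$.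

Next, $-\Lambda=F_1+v^2/u_2$, and the second term is convex, so its Levi form is $\ge0$. The Levi form of $W\mapsto|W|$ is $\frac1{4|W|}$ times $|dW|^2$. Since $(z,w)\mapsto(z,W_1)$ is holomorphic with differential $(a,b)\mapsto(a,\,b-2iz_1a_1)$,
$$\mathcal L_{F_1}\big((z,w);(a,b)\big)=|a|^2+\frac{|b-2iz_1a_1|^2}{4|W_1|}>0\qquad\text{for }(a,b)\neq0 .$$
So $-\Lambda$ is strictly plurisubharmonic. If instead $u_1(p)>0$, use $u_2-v^2/u_1$ and $W_2$.

**Step 5. Simple boundary.** We exclude affine discs and apply Lemma 3. A nonconstant affine disc in $\partial D$ contains a non-corner point. Near it, the local defining function vanishes along the disc, so its Levi form vanishes in the direction of the disc. This contradicts Step 4.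

**Step 6. Symmetry.** This will let us treat only one corner. The map $(z,w)\mapsto(z,1-w)$ preserves $P$, $r$ and $v$. Since $1-c_1=c_2$, $|1-w-c_1-iz_1^2|=|w-c_2+iz_1^2|$, so it exchanges $F_1$ and $F_2$. $\square$

## 7. The tangent domain at the corner

By the symmetry it suffices to understand $D$ near $(0,0)$, where the right magnification is $\delta_\lambda$. The walls (1) reappear in the limit. On $\{x>0\}$ put $V=x\,\chi(|z|^2/x)$, and let
$$\Omega=\{x>0,\ U_1>0,\ U_2>0,\ U_1U_2>V^2\}.$$

**Proposition 6.** $\Omega$ is a convex domain in $\mathbb X_d$, $\overline\Omega\cap\{x\le0\}=\{0\}$, $\partial\Omega\setminus\{0\}$ is strongly pseudoconvex, $\Omega$ has simple boundary, and $\delta_\lambda D\rightharpoonup\Omega$ as $\lambda\to\infty$.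

*Proof.*

**Step 1. Convergence of the defining data.** We compute the limits of the functions describing $\delta_\lambda D$. Put $u_j^\lambda=\lambda\,u_j\circ\delta_\lambda^{-1}$, $r^\lambda=\lambda r(w/\lambda)=x(1-x/\lambda)$ and $v^\lambda=\lambda\,v\circ\delta_\lambda^{-1}=r^\lambda\chi(|z|^2/r^\lambda)$. Then $\delta_\lambda D$ is described by $w/\lambda\in P$, $u_1^\lambda>0$, $u_2^\lambda>0$, $u_1^\lambda u_2^\lambda>(v^\lambda)^2$, and the first condition follows from the next two by (2). With $h(\xi)=|c_1|-|c_1-\xi|$, which is smooth near $\xi=0$, we have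
$$u_1^\lambda=\lambda\,h\Big(\frac{w-iz_1^2}\lambda\Big)-|z|^2 .$$
Here $h(0)=0$ and $dh(0)\xi=\operatorname{Re}(\bar c_1\xi)/|c_1|=\operatorname{Re}(e^{i\pi/4}\xi)$. So $\lambda h(\xi/\lambda)\to\operatorname{Re}(e^{i\pi/4}\xi)$ in $C^\infty_{loc}$, and
$$u_1^\lambda\to\operatorname{Re}\big(e^{i\pi/4}(w-iz_1^2)\big)-|z|^2=\tfrac{x-y}{\sqrt2}+\operatorname{Re}(e^{-i\pi/4}z_1^2)-|z|^2=U_1 .$$
In the same way $u_2^\lambda\to\operatorname{Re}\big(e^{-i\pi/4}(w+iz_1^2)\big)-|z|^2=U_2$. Both limits are in $C^\infty_{loc}(\mathbb C^d)$. Since $r^\lambda\to x$ in $C^\infty_{loc}$ and $(t,\varrho)\mapsto\varrho\chi(t/\varrho)$ is $C^3$, $v^\lambda\to V$ in $C^2_{loc}(\{x>0\})$.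

**Step 2. Convexity and two simple estimates.** We collect what the remaining steps use. The $U_j$ are concave, and $V$ is convex and $\ge 0$ on $\{x>0\}$ by Step 3 of Section 5 with $r$ replaced by $x$. So $U_1-V^2/U_2$ is concave on the convex set $\{x>0,U_2>0\}$, where $\Omega$ is the set on which it is positive. Hence $\Omega$ is convex and open. It contains $\{0\}\times(0,\infty)$, where $U_j=x/\sqrt2$ and $V=0$. Moreover
$$\tfrac{x\mp y}{\sqrt2}-2|z|^2\le U_j\le\tfrac{x\mp y}{\sqrt2}, \tag{7}$$
and under $(z,w)\mapsto(z,w+t)$, $t>0$, each $U_j$ grows by $t/\sqrt2$ while $V$ does not increase.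

**Step 3. $\Omega\in\mathbb X_d$.** We exclude complex lines. In $\Omega$, (7) gives $|y|<x$ and $U_j\le\sqrt2\,x$, so $V<\sqrt2\,x$, $\chi(|z|^2/x)<\sqrt2<\chi(\frac12)$ and $|z|^2<x/2$. On a complex line in $\Omega$, $w$ is an affine function with positive real part, hence constant. Then $z$ is bounded on the line, hence constant, a contradiction.

**Step 4. $\overline\Omega\cap\{x\le0\}=\{0\}$.** This isolates the tip. Clearly $0\in\overline\Omega$. If $U_1,U_2\ge0$, then
$$0\le U_1+U_2=\sqrt2\,x+\sqrt2\operatorname{Re}z_1^2-2|z|^2\le\sqrt2\,x-(2-\sqrt2)|z|^2. \tag{8}$$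
So $x\ge0$. If $x=0$, then $z=0$, and $U_1=-y/\sqrt2\ge0$ and $U_2=y/\sqrt2\ge0$ force $y=0$. On $\overline\Omega$ we do have $U_1,U_2\ge0$.

**Step 5. Strong pseudoconvexity off the tip.** Let $q\in\partial\Omega$, $q\neq0$. By Step 4, $x>0$ at $q$, and $U_j\ge0$, $U_1U_2\ge V^2$. If $U_1=U_2=0$ at $q$, then $V=0$, $|z|^2\le x/8$, and by (7) $U_1+U_2\ge\sqrt2\,x-4|z|^2\ge\sqrt2\,x-\frac x2>0$, a contradiction. Say $U_2(q)>0$; otherwise exchange indices. Near $q$, $\Omega=\{\Lambda^\Omega>0\}$ with $\Lambda^\Omega=U_1-V^2/U_2\in C^3$, and $\Lambda^\Omega=0$ on $\partial\Omega$. By Step 2, $V^2/U_2$ does not increase in the direction of $x$, so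
$$\partial_x\Lambda^\Omega\ge\tfrac1{\sqrt2}. \tag{9}$$
Hence $\partial_w\Lambda^\Omega\ne0$. As $V^2/U_2$ is convex, the Levi form of $-\Lambda^\Omega=-U_1+V^2/U_2$ on $(a,b)$ is $\ge|a|^2$. A complex tangent vector $(a,b)\ne0$ has $a\ne0$, since $a=0$ would give $b\,\partial_w\Lambda^\Omega=0$. So the Levi form is positive definite on $\ker\partial\Lambda^\Omega$.

**Step 6. Simple boundary.** A nonconstant affine disc in $\partial\Omega$ contains a point other than $0$, near which $\Lambda^\Omega=0$ along the disc. So its direction is a complex tangent vector on which the Levi form vanishes, against Step 5. Lemma 3 applies.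

**Step 7. $\delta_\lambda D\rightharpoonup\Omega$.** We verify (i) and (ii). On a compact $K\subset\Omega$ the numbers $x$, $U_1$, $U_2$, $U_1U_2-V^2$ are bounded below by a positive constant, so (i) follows from locally uniform convergence on $\{x>0\}$. For (ii), let $q_\lambda\in\delta_\lambda D$ tend to $(z,w)$ along some sequence $\lambda\to\infty$. Then $U_j(z,w)\ge0$, so $x\ge0$ by (8). If $x=0$, the limit is $0\in\overline\Omega$ by Step 4. If $x>0$, then $U_1U_2\ge V^2$ at $(z,w)$. By Step 2, at $(z,w+t)$ with $t>0$ both $U_j$ are positive, $U_1U_2$ has strictly increased and $V$ has not increased, so $(z,w+t)\in\Omega$. Letting $t\to0$, $(z,w)\in\overline\Omega$. $\square$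

## 8. Two lemmas on affine limits

Theorem 4 asks about all affine limits of $D$. The first lemma says that the limit is determined, up to an affine map, by where the base points go. The second identifies the limit near a strongly pseudoconvex boundary point.

**Lemma 7.** Let $E_n\rightharpoonup E$, $B_n\in\mathrm{Aff}(\mathbb C^d)$, $B_nE_n\rightharpoonup E'$ with $E,E'\in\mathbb X_d$, and let $x_n\to x\in E$ with $B_nx_n\to x'\in E'$. Then a subsequence of $B_n$ converges to some $B\in\mathrm{Aff}(\mathbb C^d)$, and $E'=BE$.

*Proof.*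

**Step 1. The linear parts are bounded.** We use that $E'$ contains no complex line. Let $L_n$ be the linear part of $B_n$. Applying (i) to a closed ball about $x$ in $E$, we find $\rho>0$ with $B(x_n,\rho)\subset E_n$ for large $n$. Suppose $\|L_n\|\to\infty$ along a subsequence. Choose unit vectors $v_n$ with $|L_nv_n|=\|L_n\|$ and, along a further subsequence, $L_nv_n/\|L_n\|\to e$. The discs $\{B_nx_n+\xi L_nv_n:|\xi|<\rho\}$ lie in $B_nE_n$. For fixed $\zeta\in\mathbb C$, taking $\xi=\zeta/\|L_n\|$ and using (ii), we get $x'+\zeta e\in\overline{E'}$. So $x'+\mathbb Ce\subset\overline{E'}$. Since $x'\in E'$, the points $(1-\tau)x'+\tau(x'+\zeta e)=x'+\tau\zeta e$ with $0\le\tau<1$ lie in $E'$, hence $x'+\mathbb Ce\subset E'$. This contradicts $E'\in\mathbb X_d$.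

**Step 2. The inverses are bounded, and a limit exists.** Apply Step 1 to $B_n^{-1}$, with $B_nE_n\rightharpoonup E'$ and $E_n=B_n^{-1}(B_nE_n)\rightharpoonup E$: the $L_n^{-1}$ are bounded. As $x_n$ and $B_nx_n$ converge, a subsequence of $B_n$ converges to some $B\in\mathrm{Aff}(\mathbb C^d)$.

**Step 3. $E'=BE$.** If $q\in E$, then $q\in E_n$ for large $n$ and $B_nq\to Bq$, so $Bq\in\overline{E'}$ by (ii). As $BE$ is open, $BE\subset\mathrm{int}\,\overline{E'}=E'$. Symmetrically $B^{-1}E'\subset E$. $\square$

The model for the second lemma is the Siegel domain $\{\operatorname{Im}w>|z|^2\}$ with base points $(0,i\varepsilon_n)$, $\varepsilon_n\to0$. The maps $(z,w)\mapsto(\varepsilon_n^{-1/2}z,\varepsilon_n^{-1}w)$ preserve the domain and bring the base point to $(0,i)$.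

**Lemma 8.** Let $E_n\subset\mathbb C^d$ be convex domains, $E_n\ni y_n\to y_\infty$, and let $\mathcal B$ be a ball about $y_\infty$ with $E_n\cap\mathcal B=\{\Lambda_n>0\}\cap\mathcal B$, $\Lambda_n\to\Lambda$ in $C^2(\mathcal B)$, $\Lambda(y_\infty)=0$, $d\Lambda(y_\infty)\ne0$, and the Levi form of $-\Lambda$ at $y_\infty$ positive definite on $\ker\partial\Lambda(y_\infty)$. Then, after passing to a subsequence, there are $T_n\in\mathrm{Aff}(\mathbb C^d)$ with $T_ny_n=(0,i)$ and
$$T_nE_n\rightharpoonup\Omega_Q:=\{(z,w):\operatorname{Im}w>Q(z)\},$$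
where $Q\ge0$ is a real quadratic form on $\mathbb C^{d-1}$ with positive definite Levi form. Moreover $\Omega_Q\in\mathbb X_d$, $(0,i)\in\Omega_Q$, and $\Omega_Q$ has simple boundary.

*Proof.*

**Step 1. Choice of $T_n$.** We normalize at the boundary point nearest to $y_n$. There are points $y'$ arbitrarily close to $y_\infty$ with $\Lambda(y')<0$; then $y'\notin E_n$ for large $n$, and the segment from $y_n$ to $y'$ meets $\partial E_n$. So $\varepsilon_n:=\mathrm{dist}(y_n,\partial E_n)\to0$. Let $p_n\in\partial E_n$ with $|y_n-p_n|=\varepsilon_n$; then $p_n\to y_\infty$. For large $n$, $p_n\in\mathcal B$ is a limit of points where $\Lambda_n>0$ but is not in $E_n$, so $\Lambda_n(p_n)=0$; also $d\Lambda_n(p_n)\ne0$ by convergence. The ball $B(y_n,\varepsilon_n)$ lies in $E_n$, so $\Lambda_n>0$ on it. Hence the derivative of $\Lambda_n$ at $p_n$ is $\ge0$ in every direction having positive inner product with $y_n-p_n$. So the gradient of $\Lambda_n$ at $p_n$ is a positive multiple of $y_n-p_n$. Let $\Theta_n$ be a unitary affine map with $\Theta_np_n=0$ and $\Theta_ny_n=(0,i\varepsilon_n)$.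 Pass to a subsequence with $\Theta_n\to\Theta_\infty$; then $\Theta_\infty y_\infty=0$. Put
$$T_n=\mathrm{diag}(\varepsilon_n^{-1/2},\dots,\varepsilon_n^{-1/2},\varepsilon_n^{-1})\circ\Theta_n,\qquad T_ny_n=(0,i).$$

**Step 2. Graph representation.** We write $\partial(\Theta_nE_n)$ near $0$ as a graph, uniformly in $n$. Put $G_n=\Lambda_n\circ\Theta_n^{-1}$ and $G=\Lambda\circ\Theta_\infty^{-1}$. For some $\eta>0$ these are defined on $\overline{B(0,2\eta)}$ for large $n$, and $G_n\to G$ in $C^2$ there. The gradient of $G_n$ at $0$ is a positive multiple of $\partial/\partial\operatorname{Im}w$; in the limit so is that of $G$, and $c:=\partial_{\operatorname{Im}w}G(0)=|d\Lambda(y_\infty)|>0$. Shrinking $\eta$, we have $\partial_{\operatorname{Im}w}G_n\ge c/2$ on $B(0,2\eta)$ for large $n$. Let $M$ bound all $|dG_n|$ there, and let $0<\eta'<\min(\eta,\frac{c\eta}{2M})$. Write $a=\operatorname{Re}w$. For $|(z,a)|\le\eta'$ we have $|G_n(z,a)|\le M\eta'<\frac{c\eta}2$, so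
$$G_n(z,a-i\eta)<0<G_n(z,a+i\eta).$$
By monotonicity there is exactly one $f_n(z,a)\in(-\eta,\eta)$ with $G_n(z,a+if_n(z,a))=0$, and on $\mathcal N=\{|(z,a)|<\eta',\ |\operatorname{Im}w|<\eta\}$
$$\Theta_nE_n\cap\mathcal N=\{\operatorname{Im}w>f_n(z,\operatorname{Re}w)\}\cap\mathcal N .$$
The bounds pass to $G$; let $f_\infty$ be the corresponding function for $G$. Since $|G_n(z,a+if_\infty)|=|(G_n-G)(z,a+if_\infty)|$ and $G_n$ has slope $\ge c/2$ in $\operatorname{Im}w$, $|f_n-f_\infty|\le\frac2c\sup|G_n-G|\to0$. By the implicit function theorem, the first and second derivatives of $f_n$ are fixed rational expressions in the derivatives of order $\le2$ of $G_n$ along the graph, with denominators powers of $\partial_{\operatorname{Im}w}G_n\ge c/2$. So $f_n\to f_\infty$ in $C^2$. Also $f_n(0)=0$ and $df_n(0)=0$, and $f_n$ is convex because $\Theta_nE_n\cap\mathcal N$ is convex. These three properties pass to $f_\infty$.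

**Step 3. The limit.** We rescale the graph. On any compact set and for large $n$, $T_nE_n$ is given by $\operatorname{Im}w>\varepsilon_n^{-1}f_n(\sqrt{\varepsilon_n}z,\varepsilon_na)$. By Taylor's formula, for some $\tau\in(0,1)$ the right side equals
$$\tfrac12D^2f_n(\tau\sqrt{\varepsilon_n}z,\tau\varepsilon_na)\big[(z,\sqrt{\varepsilon_n}a),(z,\sqrt{\varepsilon_n}a)\big],$$
which tends locally uniformly to $Q(z):=\frac12D^2f_\infty(0)[(z,0),(z,0)]$. This gives (i) and (ii) for $T_nE_n\rightharpoonup\Omega_Q$. As $f_\infty$ is convex, $Q\ge0$; in particular $\Omega_Q$ is convex.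

**Step 4. The Levi form of $Q$.** We relate $Q$ to $G$. Differentiate $G(z,a+if_\infty(z,a))=0$ twice at $0$ in the direction $(z,0)$. Since $df_\infty(0)=0$, only two terms survive:
$$c\,D^2f_\infty(0)[(z,0),(z,0)]+D^2G(0)[(z,0),(z,0)]=0 .$$
So $Q(z)=\frac1c\cdot\frac12D^2(-G)(0)[(z,0),(z,0)]$, and the Levi form of $Q$ is $\frac1c$ times the Levi form of $-G$ at $0$ on $\{(z,0)\}=\ker\partial G(0)$. The unitary affine map $\Theta_\infty$ carries $-\Lambda$ at $y_\infty$ to $-G$ at $0$, so this form is positive definite.

**Step 5. Properties of $\Omega_Q$.** We check membership in $\mathbb X_d$ and simple boundary. If a complex line $\{(z_0+\xi a,w_0+\xi b):\xi\in\mathbb C\}$ lies in $\Omega_Q$, then $\operatorname{Im}(w_0+\xi b)>0$ for all $\xi$, so $b=0$. Then $a\neq 0$ and $Q(z_0+\xi a)<\operatorname{Im}w_0$ for all $\xi$. But $\xi\mapsto Q(z_0+\xi a)$ has positive constant Laplacian, so its means over circles are unbounded, a contradiction. If an affine disc of direction $(a,b)$ lies in $\partial\Omega_Q$, then $Q(z_0+\xi a)=\operatorname{Im}(w_0+\xi b)$ is harmonic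 in $\xi$, so $a=0$; then $\operatorname{Im}(w_0+\xi b)$ is constant, so $b=0$. By Lemma 3 the boundary is simple. Finally $Q(0)=0<1$. $\square$

## 9. Gromov hyperbolicity of $D$

**Proposition 9.** $(D,k_D)$ is Gromov hyperbolic.

*Proof.* By Theorem 4 it suffices to show: if $A_n\in\mathrm{Aff}(\mathbb C^d)$ and $A_nD\to E\in\mathbb X_d$, then $E$ has simple boundary. By Lemma 2, $A_nD\rightharpoonup E$. Fix $x'\in E$. By (i), $x_n:=A_n^{-1}x'\in D$ for large $n$. Pass to a subsequence with $x_n\to x_\infty\in\overline D$. We follow the base point. In each case $E$ will be an affine image of a domain already known to have simple boundary, and affine automorphisms preserve this property.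

**Case 1. $x_\infty\in D$.** The aim is $E=BD$. Lemma 7 with $E_n=D$ and $B_n=A_n$ gives this, and $D$ has simple boundary by Proposition 5.

**Case 2. $x_\infty\in\partial D$ is not a corner.** The aim is $E=B\Omega_Q$. By Proposition 5, Lemma 8 applies with $E_n=D$, $\Lambda_n=\Lambda$, $y_n=x_n$ (indices exchanged if necessary). Then Lemma 7 applies to $T_nD\rightharpoonup\Omega_Q$, $B_n=A_nT_n^{-1}$ and the points $T_nx_n=(0,i)$, which $B_n$ maps to $x'$. So $E=B\Omega_Q$.

**Case 3. $x_\infty$ is a corner.** The aim is to magnify by $\delta_\lambda$ and reduce to Cases 1 and 2 for the tangent domain. By the symmetry in Proposition 5 (replace $A_n$ by its composition with the symmetry) we may assume $x_\infty=0$. Write $x_n=(z_n,w_n)$, and put $\lambda_n=1/\operatorname{Re}w_n\to\infty$, $y_n=\delta_{\lambda_n}x_n$. By (3) and (6), $|w_n|\le\sqrt2\operatorname{Re}w_n$ and $|z_n|^2\le\frac12\operatorname{Re}w_n$. So $y_n$ is bounded, and we may assume $y_n\to y_\infty$. By Proposition 6, $y_\infty\in\overline\Omega$; its $w$-coordinate has real part $1$.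

If $y_\infty\in\Omega$, Lemma 7 with $\delta_{\lambda_n}D\rightharpoonup\Omega$, $B_n=A_n\delta_{\lambda_n}^{-1}$ and the points $y_n$ gives $E=B\Omega$, which has simple boundary by Proposition 6.

If $y_\infty\in\partial\Omega$, Step 5 of Section 7 shows that one of the $U_j$ is positive at $y_\infty$; say $U_2(y_\infty)>0$, otherwise exchange indices. On a small ball about $y_\infty$ and for large $n$, $u_2^{\lambda_n}>0$ and $0<x<\lambda_n$. There
$$\delta_{\lambda_n}D=\{\Lambda_n>0\},\qquad\Lambda_n=u_1^{\lambda_n}-\frac{(v^{\lambda_n})^2}{u_2^{\lambda_n}}\to\Lambda^\Omega\quad\text{in }C^2,$$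
since $\Lambda_n>0$ and $u_2^{\lambda_n}>0$ force $u_1^{\lambda_n}>0$. By the same step, $\Lambda^\Omega(y_\infty)=0$, $d\Lambda^\Omega(y_\infty)\ne0$, and the Levi form of $-\Lambda^\Omega$ is positive definite on $\ker\partial\Lambda^\Omega(y_\infty)$. So Lemma 8 gives $T_n$ with $T_n\delta_{\lambda_n}D\rightharpoonup\Omega_Q$ and $T_ny_n=(0,i)$. Lemma 7 with $B_n=A_n\delta_{\lambda_n}^{-1}T_n^{-1}$ and the points $(0,i)$ gives $E=B\Omega_Q$, which has simple boundary. $\square$

## 10. The sections $s\sqrt{w(1-w)}$ and their rays

In the sector the section was $s\sqrt w$. In the lens, with its second corner at $1$, the symmetric choice is $s\sqrt{w(1-w)}$. On $\overline P$,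
$$w(1-w)=(r+y^2)+iy(1-2x),$$
so $\operatorname{Re}w(1-w)\ge0$, with strict inequality off the corners. Hence $g(w)=\sqrt{w(1-w)}$ (principal branch) is holomorphic on $P$ and continuous on $\overline P$. Moreover
$$|w(1-w)|\le r+y^2+|y|\le2r\quad\text{on }\overline P. \tag{10}$$
For real $|s|\le\frac14$ let
$$f_s(w)=(s\,g(w),0,\dots,0,w),\qquad w\in\overline P.$$

**Lemma 10.** $f_s(P)\subset D$.

*Proof.*

**Step 1. The rounding is not felt.** We check that $v=0$ on $f_s(P)$. By (10), on $f_s(\overline P)$ we have $|z|^2=s^2|w(1-w)|\le\frac1{16}\cdot2r=\frac r8$, where $\chi(|z|^2/r)=0$.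

**Step 2. The upper arc.** We show that $F_1\circ f_s=0$ where $w\in\partial P$, $y\ge0$: the section runs along the real segments in the wall. There $|w-c_1|=R$, so $w=c_1+R\nu$, $\nu=e^{it}$, and $y=R\sin t-\frac12\ge0$ means $\sin t\ge R$. With $w=\frac12+\eta$, $\eta=-\frac i2+Re^{it}$,
$$w(1-w)=\tfrac14-\eta^2=\tfrac12+iRe^{it}-\tfrac12e^{2it}=ie^{it}(R-\sin t)=-i\nu m,\qquad m:=\sin t-R\ge0,$$
where the third equality uses $-ie^{it}\sin t=\frac12-\frac12e^{2it}$. So on the image under $f_s$,
$$|z|^2=s^2m,\qquad iz_1^2=\nu s^2m,\qquad w-c_1-iz_1^2=\nu(R-s^2m),$$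
and $s^2m<R$. Hence $F_1=(R-s^2m)+s^2m-R=0$.

**Step 3. The open lower arc.** We show that $F_1\circ f_s<0$ where $w\in\partial P$, $y<0$. Here $r=|y|+y^2\le\frac54|y|$, and by (4)
$$R-|w-c_1|\ge\frac{r-y^2-y}{2R}=\frac{2|y|}{2R}=\sqrt2\,|y| .$$
By (2) and Step 1, $F_1\le-\sqrt2\,|y|+2|z|^2\le-\sqrt2\,|y|+\frac r4\le(-\sqrt2+\frac5{16})|y|<0$.

**Step 4. The interior.** We apply the maximum principle. $F_1$ is convex, hence plurisubharmonic, so $F_1\circ f_s$ is subharmonic on $P$. It is continuous on $\overline P$ and $\le0$ on $\partial P$, so it is $\le0$ on $P$. If it vanished at a point of $P$, it would vanish identically on $P$ and hence on $\overline P$, contradicting Step 3. So $F_1\circ f_s<0$ on $P$. Next, $F_2(z,w)=F_1(\bar z,\bar w)$, $f_s(\bar w)=\overline{f_s(w)}$, and $P$ is invariant under conjugation, so $F_2\circ f_s<0$ on $P$ as well. Thus on $f_s(P)$ we have $u_1,u_2>0$ and $u_1u_2>0=v^2$. $\square$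

*Proof of Theorem 1.* Let $D$ be the domain (5). It is bounded and convex by Proposition 5, and $(D,k_D)$ is Gromov hyperbolic by Proposition 9.

**Step 1. The complex geodesics.** We turn the sections into complex geodesics. Let $\phi:\mathbb D\to P$ be the Riemann map with $\phi(0)=\frac12$, $\phi'(0)<0$. Since $P$ is symmetric under conjugation, $\overline{\phi(\bar\zeta)}$ is a Riemann map with the same normalization, so it equals $\phi$. Hence $\phi$ maps $(-1,1)$ decreasingly onto $P\cap\mathbb R=(0,1)$. Put $\Phi_s=f_s\circ\phi$, which maps $\mathbb D$ into $D$ by Lemma 10. The projection $\pi_w(z,w)=w$ maps $D$ into $P$, and $\phi^{-1}\circ\pi_w:D\to\mathbb D$ is a left inverse of $\Phi_s$. So $\Phi_s$ is a complex geodesic. Its ray is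
$$\gamma_s(t)=\Phi_s(\tanh\tfrac t2)=\big(s\sqrt{x_t(1-x_t)},0,\dots,0,x_t\big),\qquad x_t=\phi(\tanh\tfrac t2)\in(0,\tfrac12],$$
with $x_t\to0$ as $t\to+\infty$. In particular all rays land at the corner $(0,0)$.

**Step 2. The rays are pairwise asymptotic.** For the upper bound we find a disc in $D$ through the points $\gamma_s(t)$ for all $s$. For $x\in(0,1)$ and $r=x(1-x)$, the disc
$$\{(\xi\sqrt r,0,\dots,0,x):|\xi|<1/\sqrt8\}$$
lies in $D$: on it $|z|^2<r/8$, so $v=0$, and by (2) and (4) with $y=0$, $u_j\ge\frac r{2R}-2|z|^2\ge\frac r{\sqrt2}-\frac r4>0$. For $x=x_t$ the points $\gamma_s(t)$ and $\gamma_{s'}(t)$ correspond to $\xi=s$ and $\xi=s'$. So for all $t\ge0$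
$$k_D(\gamma_s(t),\gamma_{s'}(t))\le k_{\mathbb D}(\sqrt8\,s,\sqrt8\,s')<\infty,$$
where $\sqrt8\,|s|,\sqrt8\,|s'|\le\frac1{\sqrt2}$.

**Step 3. They are not strongly asymptotic.** For the lower bounds we map $D$ to $\mathbb D$ in two ways. Let $s\ne s'$ and $T\in\mathbb R$.

If $T\ne0$, apply $\phi^{-1}\circ\pi_w$: for all large $t$,
$$k_D(\gamma_s(t),\gamma_{s'}(t+T))\ge k_{\mathbb D}\big(\tanh\tfrac t2,\tanh\tfrac{t+T}2\big)=|T|>0 .$$

If $T=0$, use the function $z_1/\sqrt w$, which is invariant under the dilations $\delta_\lambda$. By (6) and (3), on $D$ we have $|z_1|^2<\frac r2\le\frac x2\le\frac{|w|}2$ and $\operatorname{Re}w>0$. So $(z,w)\mapsto\sqrt2\,z_1/\sqrt w$ is a holomorphic map $D\to\mathbb D$. Its value at $\gamma_s(t)$ is $\sqrt2\,s\sqrt{1-x_t}\to\sqrt2\,s$. Hence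
$$\liminf_{t\to\infty}k_D(\gamma_s(t),\gamma_{s'}(t))\ge k_{\mathbb D}(\sqrt2\,s,\sqrt2\,s')>0 .$$

So for no $T$ does $k_D(\gamma_s(t),\gamma_{s'}(t+T))$ tend to $0$, and $\gamma_s,\gamma_{s'}$ are not strongly asymptotic. The description of $\partial D$ stated after Theorem 1 is part of Proposition 5. $\blacksquare$
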